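\title{Double roots of random polynomials with bounded integer coefficients}

\begin{abstract}
Let $P$ be a random polynomial of degree at most $n$ with independent, identically distributed coefficients in $\{-1,0,1\}$. Peled, Sen and Zeitouni proved that, if every atom of the coefficient law has mass less than $1/\sqrt3$, then up to an error $o(n^{-2})$ a double root of $P$ occurs only at $-1$, $0$ or $1$, and they left open whether a condition of this kind is necessary. We show that no condition is needed: for every non-constant law the error is $O(n^{-4})$. We compute its leading term, which comes from the primitive 3rd, 4th and 6th roots of unity. For bounded integer coefficients, a nonzero double root that is not a root of unity has probability at most $Ce^{-cn^{1/4}}$. The proof reduces $P$ modulo a prime $p$, and treats square factors of low degree by Fourier analysis and those of high degree by the Frobenius map.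
\end{abstract}

\section{Introduction}

Let $\xi_0,\xi_1,\dots$ be independent, identically distributed random variables with values in $\{-1,0,1\}$, and for $n\ge1$ let
\[
P(z)=\sum_{j=0}^n\xi_jz^j .
\]
A complex number $z$ is a \emph{double root} of $P$ if $P(z)=P'(z)=0$, that is, if it is a root of multiplicity at least $2$. Let $D_z$ be the event that $z$ is a double root. With this convention the zero polynomial has a double root at every point, and $D_0=\{\xi_0=\xi_1=0\}$.

For integer coefficients a double root is an arithmetic coincidence, and one can rank the candidate points by the number of equations they impose. The event $D_0$ involves two coefficients, and its probability does not depend on $n$. The event $D_1$ is the pair of equations $\sum_j\xi_j=0$ and $\sum_jj\xi_j=0$. The two sums are integers with standard deviations of order $n^{1/2}$ and $n^{3/2}$, so one expects a probability of order at most $n^{-2}$, and likewise for $D_{-1}$. A nonzero polynomial with coefficients in $\{-1,0,1\}$ has no rational roots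 other than $0,\pm1$. Any other double root is irrational, its conjugates are double roots too, and the number of equations at least doubles.

Peled, Sen and Zeitouni \cite{PSZ} proved that if
\begin{equation}\label{eq:cond}
\max_{x\in\{-1,0,1\}}\mathbb{P}(\xi_0=x)<\frac1{\sqrt3},
\end{equation}
then
\begin{equation}\label{eq:concl}
\mathbb{P}\Big(\bigcup_{z\in\mathbb{C}}D_z\Big)=\mathbb{P}(D_{-1}\cup D_0\cup D_1)+o(n^{-2})\qquad(n\to\infty),
\end{equation}
where the error term depends only on the law of $\xi_0$. They state as an open question whether \eqref{eq:cond}, or a condition of a similar kind, is necessary for \eqref{eq:concl}. We take the question in the following form: \emph{does \eqref{eq:concl} hold for every law on $\{-1,0,1\}$ that is not concentrated at a single point?}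

The count of equations above does not see the sizes of the atoms, except through constants, so one would guess that the answer is yes. The obstacle is that the candidate roots have degrees up to $n/2$, their number is exponential in the degree, and the simple bounds on the probability of each candidate weaken as an atom grows. Section~\ref{sec:union} shows this competition at the value $1/\sqrt3$.

\begin{theorem}\label{thm:main}
If $\xi_0$ takes values in $\{-1,0,1\}$ and is not almost surely constant, then
\[
\mathbb{P}\Big(\bigcup_zD_z\Big)=\mathbb{P}(D_{-1}\cup D_0\cup D_1)+O(n^{-4}).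
\]
In particular \eqref{eq:concl} holds.
\end{theorem}

The excluded laws carry no randomness: if $\xi_0\equiv0$ then $D_0$ holds, and if $\xi_0\equiv\pm1$ then $P=\pm(z^{n+1}-1)/(z-1)$ has simple roots. The order $n^{-4}$ is optimal, as the next theorem shows. Write $\mu(x)=\mathbb{P}(\xi_0=x)$ and $\sigma^2=\operatorname{Var}\xi_0$.

\begin{theorem}\label{thm:sharp}
Let $\xi_0\in\{-1,0,1\}$ be non-constant and $\Delta_n=\mathbb{P}(\bigcup_zD_z)-\mathbb{P}(D_{-1}\cup D_0\cup D_1)$. If the support of $\xi_0$ is not $\{-1,1\}$, then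
\[
\Delta_n=\frac{102\,(1-\mu(0)^2)}{\pi^2\sigma^4}\,n^{-4}(1+o(1)).
\]
If the support is $\{-1,1\}$, then
\[
\Delta_n=\frac{48\cdot\mathbf{1}[8\mid n+1]+54\cdot\mathbf{1}[6\mid n+1]}{\pi^2(\mu(1)\mu(-1))^2}\,n^{-4}+o(n^{-4}).
\]
\end{theorem}

The upper bounds hold for any bounded integer coefficients. From now on $H\ge1$ is an integer and the $\xi_j$ are i.i.d., integer-valued, not almost surely constant, with $|\xi_j|\le H$. Let $\zeta_m=e^{2\pi i/m}$, and let $\Phi_m\in\mathbb{Z}[z]$ be the $m$-th cyclotomic polynomial: the monic polynomial whose roots are the primitive $m$-th roots of unity. It is irreducible over $\mathbb{Q}$, it divides $z^m-1$, and its degree is Euler's function $\varphi(m)$. For every primitive $m$-th root of unity $\zeta$ we have $D_\zeta=D_{\zeta_m}=\{\Phi_m^2\mid P\}$, by Lemma~\ref{lem:minpoly}(a) below.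

\begin{theorem}\label{thm:general}
Let $H\ge1$ and let $\xi_0$ be integer-valued and non-constant with $|\xi_0|\le H$.
\begin{enumerate}
\item[(i)] The probability that $P\not\equiv0$ has a double root $z\ne0$ that is not a root of unity is at most $Ce^{-cn^{1/4}}$.
\item[(ii)] For $K\ge1$ let $K'$ be the least value of $\varphi$ exceeding $K$. Then
\[
\mathbb{P}\Big(\bigcup_zD_z\Big)=\mathbb{P}\Big(D_0\cup\bigcup_{\varphi(m)\le K}D_{\zeta_m}\Big)+O_K(n^{-2K'}).
\]
\end{enumerate}
\end{theorem}

Here and below, $c,C>0$ and the constants in $O(\cdot)$, $o(\cdot)$ depend only on the law of $\xi_0$ and on parameters that have been explicitly fixed; $c$ and $C$ may change from line to line. Since $\varphi(m)=1$ for $m=1,2$, $\varphi(m)=2$ for $m=3,4,6$, and $\varphi(m)$ is even and at least $4$ otherwise, Theorem~\ref{thm:main} is the case $H=K=1$, $K'=2$ of Theorem~\ref{thm:general}(ii).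

\section{Two computations by hand}

In this section $H=1$. The first computation is a heuristic for the constants in Theorem~\ref{thm:sharp}; the second is a rigorous but crude bound that the proof refines.

\subsection{A double root at $i$}\label{sec:i}

Taking real and imaginary parts of $P(i)=0$ and $iP'(i)=0$ gives four equations:
\[
\sum_k(-1)^k\xi_{2k}=\sum_k(-1)^k\xi_{2k+1}=\sum_k2k(-1)^k\xi_{2k}=\sum_k(2k+1)(-1)^k\xi_{2k+1}=0 .
\]
Subtract the second from the fourth and divide by $2$. What remains is two independent copies, one for the even and one for the odd coefficients, of the system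
\[
A=\sum_{k=0}^N(-1)^k\eta_k=0,\qquad B=\sum_{k=0}^Nk(-1)^k\eta_k=0,\qquad N=\tfrac n2+O(1),
\]
with $\eta_k$ i.i.d.\ copies of $\xi_0$. The alternating signs make the means of $A$ and $B$ of order $O(1)$ and $O(N)$, negligible against the standard deviations. The covariance matrix is asymptotically $\sigma^2\left(\begin{smallmatrix}N&N^2/2\\N^2/2&N^3/3\end{smallmatrix}\right)$, with determinant $\sigma^4N^4/12$. If $(A,B)$ spreads over all of $\mathbb{Z}^2$, the Gaussian density at the center predicts the probability $\sqrt{12}/(2\pi\sigma^2N^2)\approx2\sqrt{12}/(\pi\sigma^2n^2)$ for one copy, and $48/(\pi^2\sigma^4n^4)$ for $D_i$. The roots $\zeta_3$ and $\zeta_6$ will each give $27$ in place of $48$, and $48+27+27=102$.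

If the support is $\{-1,1\}$, parity intervenes: $A\equiv N+1$ and $B\equiv N(N+1)/2$ modulo $2$, and both are even exactly when $4\mid N+1$. The two copies have $\lceil\frac{n+1}2\rceil$ and $\lfloor\frac{n+1}2\rfloor$ terms, and both numbers are divisible by $4$ exactly when $8\mid n+1$. In that case each pair $(A,B)$ lives on $2\mathbb{Z}^2$, which has index $4$, so the prediction grows by $4\cdot 4=16$; since $\sigma^2=4\mu(1)\mu(-1)$, the constant $16\cdot48/\sigma^4$ equals $48/(\mu(1)\mu(-1))^2$.

\subsection{A union bound modulo $3$}\label{sec:union}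

Let $\kappa=\max_x\mu(x)<1$. Suppose that $P\not\equiv0$ has a double root $z_0\neq0$ of degree $d$ over $\mathbb{Q}$. Its minimal polynomial $Q$ is monic with integer coefficients and $Q^2\mid P$ (Lemma~\ref{lem:minpoly}). There are too many possible $Q$ to list over $\mathbb{Z}$, so we reduce modulo a prime $p$, writing a bar for the reduction: $\bar P$ is divisible by $q^2$ for one of the $p^d$ monic polynomials $q\in\mathbb{F}_p[z]$ of degree $d$. The smallest prime for which $-1,0,1$ stay distinct is $p=3$. Fix $q$ and condition on the $\xi_j$ with $j\ge2d$. Since $1,z,\dots,z^{2d-1}$ is a basis of $\mathbb{F}_3[z]/(q^2)$, the relation $q^2\mid\bar P$ determines $\xi_0,\dots,\xi_{2d-1}$ modulo $3$, hence determines them. So $\mathbb{P}(q^2\mid\bar P)\le\kappa^{2d}$, and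
\[
\mathbb{P}(P\not\equiv0\text{ has a double root }z_0\ne0\text{ of degree}\ge d_0)\le\sum_{d\ge d_0}(3\kappa^2)^d .
\]
The series converges exactly when $\kappa<1/\sqrt3$. To remove the condition we improve one of the two factors in $p^d\cdot\kappa^{2d}$, and which one depends on $d$.

\emph{Low degree: improve the probability.} The bound $\kappa^{2d}$ uses only $2d$ of the $n+1$ coefficients. Using all of them, $\bar P$ is nearly uniform in $\mathbb{F}_p[z]/(q^2)$, so that $\mathbb{P}(q^2\mid\bar P)\le p^{-2d}+e^{-cn/d}$ (Lemma~\ref{lem:equi}). This beats the count $p^d$ as long as $d$ is small compared with $\sqrt n$.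

\emph{High degree: improve the count.} If $q^2\mid\bar P$ then $q\mid\bar P'$, and $\bar P'$ does not involve the coefficients $\xi_0,\xi_p,\xi_{2p},\dots$. Reveal the other coefficients first. Then at most $n$ irreducible $q$ remain possible, and the unrevealed coefficients give each of them probability about $\kappa^d$ (Lemma~\ref{lem:frob}). The bound $n\kappa^d$ is useful once $d$ is large compared with $\log n$.

The two ranges overlap, and Section~\ref{sec:modp} combines them. The reduction loses too much when $d$ is very small, since the term $p^d\cdot p^{-2d}$ is then not small. But there the list of $Q$ over $\mathbb{Z}$ is short, and we bound each $Q$ directly: a non-cyclotomic $Q$ divides $P$ with exponentially small probability (Section~\ref{sec:noncyc}), and $\Phi_m^2\mid P$ has probability $O_m(n^{-2\varphi(m)})$ (Section~\ref{sec:cyc}). Section~\ref{sec:proof} assembles Theorem~\ref{thm:general}, and Section~\ref{sec:sharp} makes Section~\ref{sec:i} rigorous.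

\section{Minimal polynomials and characteristic functions}

A polynomial in $\mathbb{Z}[z]$ is \emph{primitive} if its coefficients have greatest common divisor $1$. Gauss' lemma says that a product of primitive polynomials is primitive; hence a primitive polynomial that divides $P\in\mathbb{Z}[z]$ in $\mathbb{Q}[z]$ divides it in $\mathbb{Z}[z]$. The \emph{primitive minimal polynomial} of an algebraic number $\alpha$ is the primitive multiple of its minimal polynomial over $\mathbb{Q}$. It is unique up to sign, its roots are simple, and its leading coefficient is $\pm1$ if and only if $\alpha$ is an algebraic integer.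

\begin{lemma}\label{lem:minpoly}
Suppose that $P\not\equiv0$ has a double root $z_0\ne0$, with primitive minimal polynomial $Q$ of degree $d$.
\begin{enumerate}
\item[(a)] $Q^2\mid P$ in $\mathbb{Z}[z]$, and the leading and constant coefficients of $Q$ are nonzero of modulus at most $H$.
\item[(b)] For every prime $p>2H$, $\deg\bar Q=d$, $\bar Q(0)\ne0$ and $\bar Q^2\mid\bar P$ in $\mathbb{F}_p[z]$.
\item[(c)] $Q$ lies in a set $\mathcal{Q}_d$ that depends only on $d$ and $H$, with $|\mathcal{Q}_d|\le e^{C_Hd^2}$.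
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $P=QR$ in $\mathbb{Q}[z]$. Then $0=P'(z_0)=Q'(z_0)R(z_0)$ and $Q'(z_0)\ne0$, so $R(z_0)=0$ and $Q\mid R$. By Gauss' lemma $Q^2\mid P$ in $\mathbb{Z}[z]$. Write $P=z^lP_1$ with $P_1(0)\ne0$. As $Q$ is coprime to $z$, also $Q^2\mid P_1$ in $\mathbb{Z}[z]$. So the leading and constant coefficients of $Q$ divide those of $P_1$, which are nonzero of modulus at most $H$. Part (b) follows, since $p$ divides neither of them.

(c) Let $t=\deg P$. For $|z|\ge H+1$ we have $|\sum_{j<t}\xi_jz^j|\le H\frac{|z|^t-1}{|z|-1}<|z|^t\le|\xi_tz^t|$, so all roots of $P$, and hence of $Q$, satisfy $|z|<H+1$. The coefficient of $z^{d-k}$ in $Q$ is therefore at most $H\binom dk(H+1)^k\le H(H+2)^d$ in modulus. Let $\mathcal{Q}_d$ be the set of primitive irreducible polynomials of degree $d$ with this bound on the coefficients. It has at most $(2H(H+2)^d+1)^{d+1}\le e^{C_Hd^2}$ elements.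
\end{proof}

Write $\mathbf{e}(x)=e^{2\pi ix}$, let $\|x\|$ be the distance from $x$ to the nearest integer, and let $\psi(\theta)=\mathbb{E}\,\mathbf{e}(\theta\xi_0)$, a $1$-periodic function. We use Fourier inversion in two forms. If $X$ is a random element of an $m$-dimensional vector space $V$ over $\mathbb{F}_p$, with dual space $V^*$, and $Y$ is a random point of $\mathbb{Z}^k$, then
\begin{equation}\label{eq:fourier}
\mathbb{P}(X=0)=p^{-m}\sum_{\lambda\in V^*}\mathbb{E}\,\mathbf{e}\big(\lambda(X)/p\big),\qquad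
\mathbb{P}(Y=w)=\int_{\mathbb{T}^k}\mathbf{e}(-\lambda\cdot w)\,\mathbb{E}\,\mathbf{e}(\lambda\cdot Y)\,d\lambda,
\end{equation}
where $\mathbb{T}=\mathbb{R}/\mathbb{Z}$, and $a/p$ for $a\in\mathbb{F}_p$ is read modulo $1$.

The hypothesis that $\xi_0$ is not constant enters the paper in two ways: through $\kappa=\max_x\mu(x)<1$, and through the following bound. Fix atoms $x\ne x'$ of $\xi_0$ and put $h=x-x'$, so $0<|h|\le2H$. In $|\psi(\theta)|^2=\sum_{u,v}\mu(u)\mu(v)\cos2\pi(u-v)\theta$ bound every cosine by $1$ except for the pairs $(x,x')$ and $(x',x)$. Since $1-\cos2\pi u=2\sin^2\pi u\ge8\|u\|^2$, this gives $|\psi(\theta)|^2\le1-16\mu(x)\mu(x')\|h\theta\|^2$, and so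
\begin{equation}\label{eq:psi}
|\psi(\theta)|\le\exp\big(-c_1\|h\theta\|^2\big),\qquad c_1=8\mu(x)\mu(x').
\end{equation}

\section{Square factors modulo a prime}\label{sec:modp}

Throughout this section $p>2H$ is prime. This guarantees that an integer in $[-H,H]$ is determined by its residue and that $p\nmid h$. Without it the reduction can destroy the randomness: for support $\{-1,1\}$ and $p=2$, $\bar P$ is deterministic.

\subsection{Low degree: equidistribution}

\begin{lemma}\label{lem:equi}
Let $M\in\mathbb{F}_p[z]$ be monic of degree $m$, with $1\le m\le n+1$ and $M(0)\ne0$. Then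
\[
\mathbb{P}(M\mid\bar P)\le p^{-m}+\exp\Big(-\frac{c_1}{p^2}\Big\lfloor\frac{n+1}m\Big\rfloor\Big).
\]
\end{lemma}

\begin{proof}
Let $V=\mathbb{F}_p[z]/(M)$. By \eqref{eq:fourier} and independence,
\[
\mathbb{P}(M\mid\bar P)=p^{-m}\sum_{\lambda\in V^*}\prod_{j=0}^n\psi\big(\lambda(z^j)/p\big).
\]
The term $\lambda=0$ gives $p^{-m}$. Since $M(0)\neq0$, multiplication by $z$ is invertible on $V$, so any $m$ consecutive powers of $z$ form a basis. Let $\lambda\ne0$. Each of $\lfloor\frac{n+1}m\rfloor$ disjoint blocks of $m$ consecutive indices contains a $j$ with $\lambda(z^j)\ne0$. For this $j$ we have $h\lambda(z^j)\neq0$ in $\mathbb{F}_p$, so $\|h\lambda(z^j)/p\|\ge1/p$, and by \eqref{eq:psi} the factor has modulus at most $e^{-c_1/p^2}$. All other factors have modulus at most $1$. Averaging over $\lambda$ gives the claim.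
\end{proof}

The condition $M(0)\ne0$ cannot be dropped: $\mathbb{P}(z^m\mid\bar P)=\mu(0)^m$ for all $n\geq m-1$.

\subsection{High degree: the Frobenius map}

We first run the argument in a small case.

\begin{example}
Let $H=1$, $p=3$, $n=5$. Then $\bar P'=\xi_1-\xi_2z+\xi_4z^3-\xi_5z^4$ does not involve $\xi_0,\xi_3$. Suppose we reveal $(\xi_1,\xi_2,\xi_4,\xi_5)=(1,1,-1,1)$. Then $\bar P'=-(z^2+1)(z^2+z-1)$, and both factors have no root in $\mathbb{F}_3$. So only two irreducible $q$ can satisfy $q^2\mid\bar P$, where $\bar P=R+\xi_0+\xi_3z^3$ and $R=z+z^2-z^4+z^5$. Modulo $z^2+1$ we have $z^3\equiv-z$ and $R\equiv1-z$, which forces $(\xi_0,\xi_3)=(-1,-1)$; indeed $\bar P=(z-1)(z^2+1)^2$ then. Modulo $z^2+z-1$ we have $z^3\equiv-z-1$, $z^4\equiv-1$, $z^5\equiv-z$ and $R\equiv-1-z$, which forces $(\xi_0,\xi_3)=(0,-1)$; then $\bar P=z(z^2+z-1)^2$. The conditional probability of a square factor is at most $2\kappa^2$: the number of candidates times $\kappa^{\deg q}$.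
\end{example}

In the example $1$ and $z^3$ were linearly independent modulo $q$. This is not automatic for a general step: $1$ and $z^2$ are dependent modulo $z^2+1$. For the step $p$ it always holds. If $q$ is irreducible of degree $d$, then $F=\mathbb{F}_p[z]/(q)$ is a field of characteristic $p$, and the Frobenius map $f\mapsto f^p$ is additive, injective and fixes $\mathbb{F}_p$. It is thus an injective $\mathbb{F}_p$-linear map sending $z^l$ to $z^{lp}$, so
\begin{equation}\label{eq:frob}
1,\ z^p,\ z^{2p},\dots,z^{(d-1)p}\ \text{ are linearly independent modulo }q .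
\end{equation}
Irreducibility is needed: modulo $(z-1)^p=z^p-1$ all these powers equal $1$.

\begin{lemma}\label{lem:frob}
Let $p\le n$ and $d_1\ge1$. The probability that $q^2\mid\bar P$ for some irreducible $q\in\mathbb{F}_p[z]$ with $\deg q\ge d_1$ is at most $n\kappa^{\min(d_1,1+\lfloor n/p\rfloor)}+\kappa^{\,n-\lfloor n/p\rfloor}$.
\end{lemma}

\begin{proof}
If $q^2\mid\bar P$, then $q\mid\bar P$ and $q\mid\bar P'$. The polynomial $\bar P'=\sum_jj\bar\xi_jz^{j-1}$ depends only on $\mathcal{G}=(\xi_j)_{p\nmid j}$. If $\bar P'=0$, then $\xi_j=0$ for the $n-\lfloor n/p\rfloor$ indices $1\le j\le n$ with $p\nmid j$, which has probability at most $\kappa^{n-\lfloor n/p\rfloor}$.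

Condition on a value of $\mathcal{G}$ with $\bar P'\ne0$. Then $\bar P'$ has at most $n$ monic irreducible divisors, and the list is determined by $\mathcal{G}$. Fix a divisor $q$ of degree $d\ge d_1$, and let $d'=\min(d,1+\lfloor n/p\rfloor)$. The variables $\xi_{lp}$, $0\le l\le\lfloor n/p\rfloor$, are independent of $\mathcal{G}$; condition also on those with $l\ge d'$. Now $q\mid\bar P$ prescribes $\sum_{l<d'}\bar\xi_{lp}z^{lp}$ modulo $q$. By \eqref{eq:frob} this determines the residues $\bar\xi_{lp}$, $l<d'$, and hence the $\xi_{lp}$ themselves. The conditional probability is at most $\kappa^{d'}\le\kappa^{\min(d_1,1+\lfloor n/p\rfloor)}$. Sum over the at most $n$ choices of $q$.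
\end{proof}

\subsection{All degrees above a threshold}

The reduction $\bar Q$ of an irreducible $Q$ may factor over $\mathbb{F}_p$, so a high degree of $Q$ does not give an irreducible factor of high degree. If all irreducible factors are small, we group some of them into a divisor of moderate degree, to which Lemma~\ref{lem:equi} applies; that lemma does not need irreducibility.

\begin{proposition}\label{prop:modp}
Let $p\le n$, $1\le d_0\le d_1$ and $4d_1\le n+1$. Let $\mathcal{E}$ be the event that $q^2\mid\bar P$ for some monic $q\in\mathbb{F}_p[z]$ with $q(0)\ne0$ and $\deg q\ge d_0$. Then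
\[
\mathbb{P}(\mathcal{E})\le2p^{-d_0}+p^{2d_1}\exp\Big(-\frac{c_1}{p^2}\Big\lfloor\frac{n+1}{4d_1}\Big\rfloor\Big)+n\kappa^{\min(d_1,1+\lfloor n/p\rfloor)}+\kappa^{\,n-\lfloor n/p\rfloor}.
\]
\end{proposition}

\begin{proof}
If $q$ has an irreducible factor of degree at least $d_1$, Lemma~\ref{lem:frob} gives the last two terms. Otherwise $q$ has a monic divisor $q_1$ with $d_0\le\deg q_1<2d_1$: take $q_1=q$ if $\deg q<d_1$, and if not, multiply irreducible factors of $q$ until the degree first reaches $d_1$; the last factor adds less than $d_1$. Then $q_1^2\mid\bar P$ and $q_1(0)\ne0$. There are at most $p^d$ candidates of degree $d$, and $\deg q_1^2<4d_1\le n+1$. Lemma~\ref{lem:equi} with $M=q_1^2$ bounds the probability by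
\[
\sum_{d=d_0}^{2d_1-1}p^d\Big(p^{-2d}+\exp\Big(-\frac{c_1}{p^2}\Big\lfloor\frac{n+1}{4d_1}\Big\rfloor\Big)\Big).
\]
The geometric sums satisfy $\sum_{d\ge d_0}p^{-d}\le2p^{-d_0}$ and $\sum_{d<2d_1}p^d\le p^{2d_1}$.
\end{proof}

The term $2p^{-d_0}$ is where the square is used: the union bound for $q\mid\bar P$ would give $\sum_dp^d\cdot p^{-d}$, which is not small.

\section{A fixed factor that is not cyclotomic}\label{sec:noncyc}

If $|\beta|\ge2H+1$, then an expansion $\sum_lx_l\beta^l$ with digits in $[-H,H]$ determines its digits. So if $Q$ has a root $\alpha$ with $|\alpha|>1$, we choose $k$ with $|\alpha^k|\ge2H+1$ and leave only the coefficients $\xi_0,\xi_k,\xi_{2k},\dots$ random; then $P(\alpha)=0$ determines all of them. For $H=1$ and $Q=z^2-z-1$, the root $\alpha=\frac{1+\sqrt5}2$ has $\alpha^3=2+\sqrt5>3$, and this gives $\mathbb{P}(Q\mid P)\le\kappa^{n/3}$. To sum over $Q$ of growing degree we need $k$ bounded in terms of the degree, that is, a lower bound on the largest root. The following proof is Dobrowolski's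 argument.

We use Bertrand's postulate (for real $x\ge1$ there is a prime in $(x,2x]$) and Newton's identities (the power sums $\sum_j\gamma_j^k$, $1\le k\le d$, of $d$ complex numbers determine the multiset $\{\gamma_1,\dots,\gamma_d\}$).

\begin{lemma}\label{lem:dob}
Let $\alpha\ne0$ be an algebraic integer of degree $d$ that is not a root of unity. Then some conjugate $\alpha'$ of $\alpha$ satisfies $\log|\alpha'|>\frac1{4ed^2}$.
\end{lemma}

\begin{proof}
Let $\alpha_1,\dots,\alpha_d$ be the conjugates, $\Lambda=\max_j|\alpha_j|$ and $s_k=\sum_j\alpha_j^k$. The product of the $\alpha_j$ is a nonzero integer, so $\Lambda\ge1$. Suppose $\log\Lambda\le\frac1{4ed^2}$. The idea is that $s_{kp}$ and $s_k$ are congruent modulo $p$ and too small to differ. Choose a prime $p$ with $2ed<p\le4ed$. For an integer matrix $X$ whose reduction has eigenvalues $\tau_1,\dots,\tau_d\in\overline{\mathbb{F}}_p$ we have $\sum_j\tau_j^p=(\sum_j\tau_j)^p$, so $\operatorname{tr}X^p\equiv(\operatorname{tr}X)^p\equiv\operatorname{tr}X\pmod p$. Let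 $X$ be the $k$-th power of the companion matrix of the minimal polynomial of $\alpha$, an integer matrix with eigenvalues $\alpha_j^k$. Then $s_k,s_{kp}\in\mathbb{Z}$ and $s_{kp}\equiv s_k\pmod p$. For $1\le k\le d$,
\[
|s_k|,\,|s_{kp}|\le d\,\Lambda^{dp}\le d\exp\Big(\frac{d\cdot4ed}{4ed^2}\Big)=ed,
\]
so $|s_{kp}-s_k|\le2ed<p$ and $s_{kp}=s_k$. By Newton's identities the multisets $\{\alpha_j^p\}$ and $\{\alpha_j\}$ coincide. Thus $x\mapsto x^p$ permutes the conjugates, $\alpha^{p^l}=\alpha$ for some $l\ge1$, and $\alpha\ne0$ is a root of unity, a contradiction.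
\end{proof}

When $H=1$, Lemma~\ref{lem:minpoly}(a) makes the leading coefficient of $Q$ equal to $\pm1$, and Lemma~\ref{lem:dob} is all we need. For larger $H$ the polynomial $Q$ may have all its roots on the unit circle without being cyclotomic: $Q=2z^2+z+2$ has two conjugate roots with product $1$, and $Q^2=4z^4+4z^3+9z^2+4z+4$. Such a root is large for an $\ell$-adic absolute value instead. We recall the facts. Let $E$ be a number field of degree $d$, let $\mathfrak{p}$ be a nonzero prime ideal of its ring of integers, containing the rational prime $\ell$, and let $r=\operatorname{ord}_{\mathfrak{p}}(\ell)$, so $1\le r\le d$. Then $|x|_{\mathfrak{p}}=\ell^{-\operatorname{ord}_{\mathfrak{p}}(x)/r}$ is multiplicative, satisfies $|x+x'|_{\mathfrak{p}}\le\max(|x|_{\mathfrak{p}},|x'|_{\mathfrak{p}})$, and for a nonzero integer $y$ equals the reciprocal of the largest power of $\ell$ dividing $y$, so $1/|y|\le|y|_{\mathfrak{p}}\le1$. An element $x\in E$ is an algebraic integer if and only if $\operatorname{ord}_{\mathfrak{p}}(x)\ge0$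 for all $\mathfrak{p}$.

\begin{lemma}\label{lem:noncyc}
Let $Q\in\mathbb{Z}[z]$ be primitive and irreducible of degree $d\geq1$, with $Q\ne\pm z$ and $Q\neq\pm\Phi_m$ for all $m$. Then $\mathbb{P}(Q\mid P)\le\kappa^{n/k}$ with $k=\lceil4ed^2\log(2H+1)\rceil$.
\end{lemma}

\begin{proof}
\emph{A large root.} There are a root $\alpha$ of $Q$ and an absolute value $|\cdot|_v$ on $\mathbb{Q}(\alpha)$ with $|\alpha|_v\ge e^{1/(4ed^2)}$. If the leading coefficient of $Q$ is $\pm1$, the roots are nonzero algebraic integers and not roots of unity; take $\alpha$ from Lemma~\ref{lem:dob} and the usual absolute value. Otherwise a root $\alpha$ is not an algebraic integer, so $\operatorname{ord}_{\mathfrak{p}}(\alpha)\le-1$ for some $\mathfrak{p}$, and $|\alpha|_{\mathfrak{p}}\ge\ell^{1/r}\ge2^{1/d}\ge e^{1/(4ed^2)}$. Put $\beta=\alpha^k$, so that $|\beta|_v\ge2H+1$.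

\emph{Uniqueness of digits.} The sum $\sum_lx_l\beta^l$ with $x_l\in\mathbb{Z}\cap[-H,H]$ determines $(x_l)$. Indeed, let $y_l$ be the differences of two distinct digit sequences, $|y_l|\le2H$, and let $y_t$ be the last nonzero one. If $t=0$, then $\sum_ly_l\beta^l=y_0\ne0$. Let $t\ge1$. For the usual absolute value,
\[
\Big|\sum_{l<t}y_l\beta^l\Big|\le2H\frac{|\beta|^t-1}{|\beta|-1}<|\beta|^t\le|y_t\beta^t|,
\]
and for $|\cdot|_{\mathfrak{p}}$,
\[
\Big|\sum_{l<t}y_l\beta^l\Big|_{\mathfrak{p}}\le|\beta|_{\mathfrak{p}}^{t-1}<\frac{|\beta|_{\mathfrak{p}}^t}{2H}\le|y_t\beta^t|_{\mathfrak{p}} .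
\]
In both cases the top term cannot be canceled, so $\sum_ly_l\beta^l\ne0$.

\emph{Conclusion.} Condition on all $\xi_j$ with $k\nmid j$. Then $P(\alpha)=0$ prescribes $\sum_l\xi_{lk}\beta^l$, hence all $\xi_{lk}$ with $0\le l\le\lfloor n/k\rfloor$. This has probability at most $\kappa^{\lfloor n/k\rfloor+1}\le\kappa^{n/k}$.
\end{proof}

For cyclotomic $Q$ no exponential bound holds. If $\xi_0$ is uniform on $\{-1,1\}$ and $n$ is odd, then $0$ is the most likely of the $n+2$ values of $P(1)$, so $\mathbb{P}(z-1\mid P)\ge\frac1{n+2}$.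

\section{A fixed cyclotomic factor}\label{sec:cyc}

As in Section~\ref{sec:i}, a double root at a root of unity reduces to prescribing pairs $(\sum_k\xi_k,\sum_kk\xi_k)$. The characteristic function of such a pair is $\prod_k\psi(s+kt)$, and by \eqref{eq:psi} we need a lower bound for $\sum_k\|s+kt\|^2$. Either the progression $s+kt$ moves a definite distance on $\mathbb{T}$, and then a fixed fraction of its terms is far from $0$; or it hardly moves, and then $\|\cdot\|$ is comparable to $|\cdot|$ and the sum is a quadratic form.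

\begin{lemma}\label{lem:ap}
Let $N\ge1$, $s\in\mathbb{R}$, $|t|\le\frac12$, and let $u\in[-\frac12,\frac12]$ satisfy $u\equiv s+Nt/2\pmod1$. Then
\[
\sum_{k=0}^N\|s+kt\|^2\ge
\begin{cases}
N/128&\text{if }|t|>\frac1{2N},\\[2pt]
(Nu^2+N^3t^2)/108&\text{if }|t|\le\frac1{2N}.
\end{cases}
\]
\end{lemma}

\begin{proof}
Let $|t|\le\frac1{2N}$. Modulo $1$, $s+kt\equiv u+(k-\frac N2)t$, a real number of modulus at most $\frac12+\frac14$. For $|x|\le\frac34$ we have $\|x\|\ge|x|/3$, because $\|x\|=|x|$ for $|x|\le\frac12$ and $\|x\|\ge\frac14$ for $\frac12\le|x|\le\frac34$. The cross term $\sum_k(k-\frac N2)$ vanishes, so the sum is at least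
\[
\frac19\sum_{k=0}^N\Big(u+\Big(k-\frac N2\Big)t\Big)^2=\frac19\Big((N+1)u^2+\frac{N(N+1)(N+2)}{12}t^2\Big).
\]

Let $|t|>\frac1{2N}$. Put $j=1$ if $|t|\ge\frac14$, and $j=\lceil\frac1{4|t|}\rceil$ otherwise. Then $\frac14\le j|t|\le\frac12$, so $\|jt\|\ge\frac14$. Also $2j\le N+1$: this is clear for $j=1$, and otherwise $j<\frac1{4|t|}+1<\frac N2+1$. Each block of $2j$ consecutive integers splits into $j$ disjoint pairs $\{k,k+j\}$, so $\{0,\dots,N\}$ contains at least $j\lfloor\frac{N+1}{2j}\rfloor\ge\frac{N+1}4$ such pairs. By the triangle inequality each pair contributes at least $\frac12(\|s+kt\|+\|s+(k+j)t\|)^2\ge\frac12\|jt\|^2\ge\frac1{32}$.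
\end{proof}

\begin{lemma}\label{lem:cyc}
\begin{enumerate}
\item[(a)] For $N\ge1$, $\ \sup_{a,b}\mathbb{P}\big(\sum_{k=0}^N\xi_k=a,\ \sum_{k=0}^Nk\xi_k=b\big)\le CN^{-2}$.
\item[(b)] If $M\in\mathbb{Z}[z]$ is monic of degree $d$ and divides $z^\ell-1$, then $\mathbb{P}(M^2\mid P)\le C_\ell\,n^{-2d}$. In particular $\mathbb{P}(D_{\zeta_m})\le C_mn^{-2\varphi(m)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:fourier} and \eqref{eq:psi} the probability is at most
\[
\iint_{\mathbb{T}^2}\exp\Big(-c_1\sum_k\|hs+k\,ht\|^2\Big)ds\,dt=\iint_{\mathbb{T}^2}\exp\Big(-c_1\sum_k\|s+kt\|^2\Big)ds\,dt,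
\]
because multiplication by the nonzero integer $h$ preserves the uniform measure on $\mathbb{T}$. For fixed $t\in[-\frac12,\frac12]$ the change of variable $s\mapsto u$ of Lemma~\ref{lem:ap} is a translation of $\mathbb{T}$. So the integral is at most
\[
e^{-cN}+\iint_{\mathbb{R}^2}e^{-c(Nu^2+N^3t^2)}\,du\,dt=e^{-cN}+\frac{\pi}{cN^2}\le CN^{-2}.
\]

(b) If $M^2\mid P$ then $M\mid P$ and $M\mid zP'$. Group the indices by residue modulo $\ell$: for $0\le r<\ell$ put $A_r=\sum_k\xi_{\ell k+r}$ and $B_r=\sum_kk\xi_{\ell k+r}$. As $z^\ell\equiv1\pmod M$,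
\[
P\equiv\sum_{r<\ell}A_rz^r,\qquad zP'\equiv\sum_{r<\ell}(\ell B_r+rA_r)z^r\pmod M .
\]
Note $d\le\ell$, and condition on all $\xi_j$ whose index has residue $r\ge d$. Since $1,z,\dots,z^{d-1}$ is a basis of $\mathbb{Z}[z]/(M)$, the relation $M\mid P$ determines $A_r$ for $r<d$, and then $M\mid zP'$ determines $\ell B_r+rA_r$, hence $B_r$. The pairs $(A_r,B_r)$, $r<d$, are independent, and each has the form in (a) with $N=\lfloor\frac{n-r}\ell\rfloor\ge\frac n{2\ell}$ for $n\ge4\ell$. This gives the bound $(4C\ell^2n^{-2})^d$, and smaller $n$ are absorbed in $C_\ell$.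
\end{proof}

\section{Proof of Theorems \ref{thm:main} and \ref{thm:general}}\label{sec:proof}

It suffices to treat large $n$.

\begin{proof}[Proof of Theorem~\ref{thm:general}(i)]
Let $Q$ be the primitive minimal polynomial of the double root; it is neither $\pm z$ nor $\pm\Phi_m$. The list $\mathcal{Q}_d$ has $e^{O(d^2)}$ elements, each of probability $e^{-cn/d^2}$, so direct summation works up to degree about $n^{1/4}$. Fix a prime $p>2H$ and $\delta\in(0,1)$, to be chosen, and let $d_0=d_1=\lceil\delta n^{1/4}\rceil$.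

If $\deg Q\ge d_0$, then $\mathcal{E}$ occurs, by Lemma~\ref{lem:minpoly}(b) with $q$ the monic multiple of $\bar Q$. For large $n$ the hypotheses of Proposition~\ref{prop:modp} hold and $1+\lfloor n/p\rfloor\ge d_1$, so
\[
\mathbb{P}(\mathcal{E})\le2p^{-\delta n^{1/4}}+\exp\big(O(n^{1/4})-c_\delta n^{3/4}\big)+n\kappa^{\delta n^{1/4}}+\kappa^{n/2}\le Ce^{-c_\delta n^{1/4}} .
\]
If $d=\deg Q<d_0$, then $d<\delta n^{1/4}$, and $k$ in Lemma~\ref{lem:noncyc} is at most $C_H'd^2\le C_H'\delta^2\sqrt n$. By Lemmas \ref{lem:minpoly}(c) and \ref{lem:noncyc} these degrees contribute at most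
\[
\sum_{d<\delta n^{1/4}}e^{C_Hd^2}\kappa^{n/(C_H'd^2)}\le n\exp\Big(C_H\delta^2\sqrt n-\frac{\log(1/\kappa)}{C_H'\delta^2}\sqrt n\Big).
\]
Choose $\delta$ with $C_HC_H'\delta^4\le\frac12\log(1/\kappa)$. Then this is at most $Ce^{-c\sqrt n}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(ii)]
Suppose $\bigcup_zD_z$ occurs but $D_0\cup\bigcup_{\varphi(m)\le K}D_{\zeta_m}$ does not. Then $P\not\equiv0$ and the double root is nonzero. By part (i), outside an event of probability $Ce^{-cn^{1/4}}$, we have $\Phi_m^2\mid P$ for some $m$ with $\varphi(m)>K$, that is, $\varphi(m)\ge K'$.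

The constants $C_m$ of Lemma~\ref{lem:cyc}(b) depend on $m$, so that lemma can be summed over finitely many $m$ only. We use it for $K'\le\varphi(m)<6K'$. These $m$ are finite in number because $\varphi(m)\to\infty$, and each contributes $O(n^{-2\varphi(m)})=O(n^{-2K'})$.

For $\varphi(m)\ge d_0:=6K'$ the event $\mathcal{E}$ occurs, by Lemma~\ref{lem:minpoly}(b). With $d_0$ fixed, a fixed prime would make $2p^{-d_0}$ a constant, so we let $p$ grow; the second term of Proposition~\ref{prop:modp} allows this while $p^2$ is well below $n$. Choose a prime $p$ with $n^{1/3}<p\le2n^{1/3}$, and $d_1=\lceil(2K'+1)\log n/\log(1/\kappa)\rceil$. For large $n$ we have $2H<p\le n$, $d_0\le d_1$, $4d_1\le n+1$ and $1+\lfloor n/p\rfloor\ge\frac12n^{2/3}\ge d_1$. The four terms of Proposition~\ref{prop:modp} are then at most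
\[
2n^{-2K'},\qquad\exp\Big(O(\log^2n)-\frac{cn^{1/3}}{\log n}\Big),\qquad n\cdot n^{-(2K'+1)},\qquad\kappa^{n/2},
\]
and their sum is $O(n^{-2K'})$.
\end{proof}

Theorem~\ref{thm:main} is the case $H=K=1$, where $K'=2$ and $\zeta_1=1$, $\zeta_2=-1$.

\section{Double roots at the primitive 3rd, 4th and 6th roots of unity}\label{sec:sharp}

For $m=4$ the even and odd coefficients decoupled in Section~\ref{sec:i}. For $m=3,6$ they do not, so we prove one local limit theorem in the lattice $\mathbb{Z}[z]/(\Phi_m^2)\cong\mathbb{Z}^4$. We allow a target $W_n$ and a starting index $j_0$, in order to condition on $\xi_0,\xi_1$ and to recenter $\pm1$ coefficients.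

\begin{lemma}\label{lem:llt}
Let $m\in\{3,4,6\}$, $\omega=\zeta_m$, $\Phi=\Phi_m$ and $y=\operatorname{Im}\omega$. Let $\eta_j$ be i.i.d., bounded and integer-valued, with two atoms differing by $1$, and let $s^2=\operatorname{Var}\eta_0$. Let $j_0\in\{0,2\}$, and let $W_n\in\mathbb{Z}[z]$ satisfy $W_n(\omega)=O(1)$ and $W_n'(\omega)=O(n)$. Then
\[
\mathbb{P}\Big(\sum_{j=j_0}^n\eta_jz^j\equiv W_n\bmod\Phi^2\Big)=\Big(\frac{48y^4}{\pi^2s^4}+o(1)\Big)n^{-4}.
\]
Here $48y^4=48$ for $m=4$, and $48y^4=48\cdot\frac9{16}=27$ for $m=3,6$.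
\end{lemma}

\begin{proof}
\emph{Step 1: coordinates.} The polynomials $1,z,\Phi,z\Phi$ are monic of degrees $0,1,2,3$, so they form a basis of $\mathbb{Z}[z]/(\Phi^2)$. Identify $x\in\mathbb{Z}^4$ with $f=x_1+x_2z+\Phi\cdot(x_3+x_4z)$, and let $v_j,w\in\mathbb{Z}^4$ be the coordinates of $z^j$ and $W_n$. Since $\Phi(0)^2=1$, multiplication by $z$ is invertible modulo $\Phi^2$, so any four consecutive $v_j$ form a $\mathbb{Z}$-basis of $\mathbb{Z}^4$. Let $\psi_\eta(\theta)=\mathbb{E}\,\mathbf{e}(\theta\eta_0)$ and $\theta_j=\lambda\cdot v_j$. By \eqref{eq:fourier} the probability equals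
\[
I=\int_{\mathbb{T}^4}\mathbf{e}(-\lambda\cdot w)\prod_{j=j_0}^n\psi_\eta(\theta_j)\,d\lambda ,
\]
and \eqref{eq:psi} for $\eta_0$, with $|h|=1$, bounds the integrand by $e^{-cF(\lambda)}$, where $F(\lambda)=\sum_{j=j_0}^n\|\theta_j\|^2$. This is the only use of the atoms differing by $1$.

The integer coordinates hide the two scales $n^{1/2}$ and $n^{3/2}$; the values of $f$ and $f'$ at $\omega$ show them. Define the real-linear map $L:\mathbb{R}^4\to\mathbb{C}^2\cong\mathbb{R}^4$ by
\[
Lx=\big(f(\omega),\,\omega f'(\omega)\big)=\big(x_1+x_2\omega,\ \omega x_2+\omega\Phi'(\omega)(x_3+x_4\omega)\big).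
\]
On $\mathbb{Z}^4$ it depends only on the class of $f$ modulo $\Phi^2$, so $Lv_j=(\omega^j,j\omega^j)$ and $Lw=(W_n(\omega),\omega W_n'(\omega))$. The map is block triangular. The map $(x_1,x_2)\mapsto x_1+x_2\omega$ has determinant $y$, and multiplication by $\omega\Phi'(\omega)=\omega(\omega-\bar\omega)$ has determinant $4y^2$. So $|\det L|=y\cdot4y^2\cdot y=4y^4$. Write $\lambda=L^T(a,b)$ with $(a,b)\in\mathbb{C}^2$. Then $d\lambda=4y^4\,da\,db$ and
\[
\theta_j=\operatorname{Re}\big((\bar a+j\bar b)\omega^j\big),\qquad\lambda\cdot w=\operatorname{Re}\big(\bar aW_n(\omega)+\bar b\,\omega W_n'(\omega)\big).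
\]

\emph{Step 2: the quadratic form.} For $\rho\in\{\omega,\omega^2\}$ we have $\rho\ne1$, so the partial sums of $\rho^j$ are bounded by $2/|1-\rho|$, and summation by parts gives
\begin{equation}\label{eq:osc}
\sum_{j=j_0}^nj^l\rho^j=O(n^l),\qquad l=0,1,2 .
\end{equation}
Put $a=\alpha n^{-1/2}$, $b=\beta n^{-3/2}$ and
\[
G(\alpha,\beta)=|\alpha|^2+\operatorname{Re}(\alpha\bar\beta)+\tfrac13|\beta|^2=\big|\alpha+\tfrac12\beta\big|^2+\tfrac1{12}|\beta|^2 .
\]
From $(\operatorname{Re}\gamma)^2=\frac12|\gamma|^2+\frac12\operatorname{Re}\gamma^2$ we get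
\[
\sum_j\theta_j^2=\frac1{2n}\sum_j\Big|\alpha+\frac jn\beta\Big|^2+\frac1{2n}\operatorname{Re}\sum_j\Big(\bar\alpha+\frac jn\bar\beta\Big)^2\omega^{2j}.
\]
Expand both squares. In the first sum use $\sum_jj^l=\frac{n^{l+1}}{l+1}+O(n^l)$, and in the second use \eqref{eq:osc}. Uniformly in $\alpha,\beta$,
\begin{equation}\label{eq:quad}
\sum_{j=j_0}^n\theta_j^2=\tfrac12G(\alpha,\beta)+O\big((|\alpha|^2+|\beta|^2)/n\big).
\end{equation}

\emph{Step 3: localization.} Fix $\varepsilon\in(0,\frac14]$ so small that $L^T(a,b)\in(-\frac12,\frac12)^4$ whenever $|a|,|b|\le\varepsilon$, and let $B=\{L^T(a,b):|a|\le\varepsilon,\ |b|\le\varepsilon/n\}$. Then $B$ injects into $\mathbb{T}^4$. We claim that there is $c_0>0$ such that, for large $n$,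
\begin{equation}\label{eq:loc}
F(\lambda)<c_0n\quad\Longrightarrow\quad\lambda\in B+\mathbb{Z}^4 .
\end{equation}
The difficulty is that $F$ sees the $\theta_j$ only modulo $1$. We choose the representative of $\lambda$ using four consecutive indices, and then use long progressions to improve the bound on $b$ by the factor $1/n$.

Let $F(\lambda)<c_0n$. For $n\ge60$ the interval $[2,n/2]$ contains at least $n/10$ disjoint windows of four consecutive integers, so some window $\{j,\dots,j+3\}$ has $\sum_{l=0}^3\|\theta_{j+l}\|^2<10c_0$. Since $v_j,\dots,v_{j+3}$ is a $\mathbb{Z}$-basis, there is $\nu\in\mathbb{Z}^4$ such that $\nu\cdot v_{j+l}$ is the integer nearest to $\theta_{j+l}$ for $l=0,\dots,3$. Replacing $\lambda$ by $\lambda-\nu$ does not change $F$, and now $|\theta_{j+l}|<\sqrt{10c_0}$ for these $l$. Define $a',b'$ by $\overline{a'}=(\bar a+j\bar b)\omega^j$ and $\overline{b'}=\bar b\,\omega^j$. Then for all $l\ge0$,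
\[
\theta_{j+l}=\operatorname{Re}\big((\overline{a'}+l\,\overline{b'})\omega^l\big)=L^T(a',b')\cdot v_l .
\]
The linear map $(a',b')\mapsto(L^T(a',b')\cdot v_l)_{l=0}^3$ is invertible and depends only on $m$. Hence $|a+jb|=|a'|\le C\sqrt{c_0}$ and $|b|=|b'|\le C\sqrt{c_0}$, with $C$ depending only on $m$.

For $r=0,1$ put $t_r=m\operatorname{Re}(\overline{b'}\omega^r)$. As $\omega^m=1$, we have $\theta_{j+r+mk}=\theta_{j+r}+kt_r$, and $|t_r|\le\frac12$ if $c_0$ is small. Let $N=\lfloor\frac n{2m}\rfloor\ge\frac n{18}$. The indices $j+r+mk$, $0\le k\le N$, lie in $[2,n]$, so $F(\lambda)\ge\sum_{k=0}^N\|\theta_{j+r}+kt_r\|^2$. If $c_0<\frac1{18\cdot128}$, the first case of Lemma~\ref{lem:ap} is impossible, and the second gives $N^3t_r^2\le108c_0n$, so $|t_r|\le C\sqrt{c_0}/n$. Since $\omega$ is not real, $b'\mapsto(t_0,t_1)$ is an invertible linear map, and $|b|\le C\sqrt{c_0}/n$. Finally $|a|\le|a+jb|+n|b|\le C\sqrt{c_0}$. Taking $c_0$ small in terms of $\varepsilon$ proves \eqref{eq:loc}.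

\emph{Step 4: the main term.} By \eqref{eq:loc}, $I$ equals the integral over $B$ up to $O(e^{-cn})$. In the variables $\alpha,\beta$ the set $B$ is $\{|\alpha|,|\beta|\le\varepsilon\sqrt n\}$, and $d\lambda=4y^4n^{-1}n^{-3}\,d\alpha\,d\beta$. On $B$ we have $|\theta_j|\le|a|+n|b|\le\frac12$, so $F=\sum_j\theta_j^2$. By \eqref{eq:quad} and the positive definiteness of $G$, the integrand is at most $e^{-c(|\alpha|^2+|\beta|^2)}$ for large $n$.

Fix $(\alpha,\beta)$. Then $\theta_j=O(n^{-1/2})$ uniformly in $j$, and since $\eta_0$ is bounded,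
\[
\psi_\eta(\theta)=\exp\big(2\pi i\theta\,\mathbb{E}\eta_0-2\pi^2s^2\theta^2+O(|\theta|^3)\big)\qquad(\theta\to0).
\]
The linear terms vanish in the limit: $\sum_j\theta_j=O(n^{-1/2})+O(n^{-3/2}\cdot n)$ by \eqref{eq:osc}, and $\lambda\cdot w$ obeys the same bound by the hypotheses on $W_n$. Also $\sum_j|\theta_j|^3=O(n^{-1/2})$. By \eqref{eq:quad} the integrand tends to $e^{-\pi^2s^2G(\alpha,\beta)}$. Dominated convergence, the shift $\alpha\mapsto\alpha-\frac12\beta$ and $\int_{\mathbb{C}}e^{-\gamma|x|^2}dx=\pi/\gamma$ give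
\[
n^4I\to4y^4\cdot\frac{\pi}{\pi^2s^2}\cdot\frac{12\pi}{\pi^2s^2}=\frac{48y^4}{\pi^2s^4}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Theorem~\ref{thm:general}(ii) with $K=2$, $K'=4$ gives
\[
\Delta_n=\mathbb{P}\Big(\bigcup_{m\in\{3,4,6\}}D_{\zeta_m}\setminus(D_{-1}\cup D_0\cup D_1)\Big)+O(n^{-8}).
\]
For distinct $m,m'\in\{1,2,3,4,6\}$ the coprime monic polynomials $\Phi_m,\Phi_{m'}$ divide $z^{12}-1$, so $M=\Phi_m\Phi_{m'}$ does too, and $D_{\zeta_m}\cap D_{\zeta_{m'}}=\{M^2\mid P\}$. Lemma~\ref{lem:cyc}(b) gives $\mathbb{P}(D_{\zeta_m}\cap D_{\pm1})=O(n^{-6})$ and $\mathbb{P}(D_{\zeta_m}\cap D_{\zeta_{m'}})=O(n^{-8})$ for distinct $m,m'\in\{3,4,6\}$. The overlap with $D_0$ is not negligible and is kept: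
\begin{equation}\label{eq:delta}
\Delta_n=\sum_{m\in\{3,4,6\}}\mathbb{P}(D_{\zeta_m}\setminus D_0)+O(n^{-6}).
\end{equation}

\emph{Support not $\{-1,1\}$.} The support contains $0$ and one of $\pm1$, so Lemma~\ref{lem:llt} applies to $\eta_j=\xi_j$. Condition on $(\xi_0,\xi_1)=(x_0,x_1)\ne(0,0)$ and apply it with $j_0=2$ and $W_n=-x_0-x_1z$. The limit does not depend on $(x_0,x_1)$, and these pairs have total probability $1-\mu(0)^2$. So $\mathbb{P}(D_{\zeta_m}\setminus D_0)=(1-\mu(0)^2)\frac{48y^4}{\pi^2\sigma^4}n^{-4}(1+o(1))$, and \eqref{eq:delta} with $48+27+27=102$ gives the first formula.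

\emph{Support $\{-1,1\}$.} Here $D_0$ is empty, and the atoms differ by $2$, so Lemma~\ref{lem:llt} does not apply to $\xi_j$; as in Section~\ref{sec:i}, there is an obstruction modulo $2$. Write $\xi_j=2\eta_j-1$ with $\eta_j\in\{0,1\}$ and $\operatorname{Var}\eta_j=\mu(1)\mu(-1)$. Then $P=2T-J$ with $T=\sum_{j\le n}\eta_jz^j$ and $J=\sum_{j\le n}z^j$. Let bars denote reduction modulo $2$. If $\Phi_m^2\mid P$ then $\bar\Phi_m^2\mid\bar J$; so if $\bar\Phi_m^2\nmid\bar J$, then $D_{\zeta_m}$ is empty. Suppose $\bar\Phi_m^2\mid\bar J$. Divide $J$ by the monic polynomial $\Phi_m^2$ in $\mathbb{Z}[z]$. The remainder has degree less than $4$ and its reduction is divisible by $\bar\Phi_m^2$, so it vanishes modulo $2$, and $J=\Phi_m^2V+2W_n$ with $V,W_n\in\mathbb{Z}[z]$. Then $\Phi_m^2\mid P$ if and only if $\Phi_m^2\mid2(T-W_n)$, which by Gauss' lemma holds if and only if $T\equiv W_n\bmod\Phi_m^2$. By \eqref{eq:osc}, $W_n(\zeta_m)=\frac12J(\zeta_m)=O(1)$ and $W_n'(\zeta_m)=\frac12J'(\zeta_m)=O(n)$. Lemma~\ref{lem:llt} with $j_0=0$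 gives, along the $n$ with $\bar\Phi_m^2\mid\bar J$,
\[
\mathbb{P}(D_{\zeta_m})=\Big(\frac{48y^4}{\pi^2(\mu(1)\mu(-1))^2}+o(1)\Big)n^{-4}.
\]

It remains to decide when $\bar\Phi_m^2\mid\bar J$. Write $n+1=2^ab$ with $b$ odd. Over $\mathbb{F}_2$, $\bar J=(z^{n+1}-1)/(z-1)=(z^b-1)^{2^a}/(z-1)$, and $z^b-1$ has simple roots because it is coprime to its derivative $z^{b-1}$. For $m=4$, $\bar\Phi_4^2=(z+1)^4$, and $z+1$ has multiplicity $2^a-1$ in $\bar J$. So the condition is $2^a-1\ge4$, that is, $8\mid n+1$. For $m=3,6$, $\bar\Phi_m=z^2+z+1$ is irreducible over $\mathbb{F}_2$ and its roots have multiplicative order $3$. Its multiplicity in $\bar J$ is $2^a$ if $3\mid b$ and $0$ otherwise. So the condition is $3\mid b$ and $a\ge1$, that is, $6\mid n+1$. Inserting this in \eqref{eq:delta}, with $48$ for $m=4$ and $27+27=54$ for $m=3,6$, gives the second formula.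
\end{proof}

\begin{thebibliography}{1}
\bibitem{PSZ} Ron Peled, Arnab Sen, Ofer Zeitouni, \emph{Double roots of random Littlewood polynomials}, arXiv:1409.2034 (2014).
\end{thebibliography}
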